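\title{The Bishop--Phelps--Bollob\'as property for operators from $C_0(L)$ to $L_1(\nu)$}

\begin{abstract}
We show that, for real spaces, the pair $(C_0(L),L_1(\nu))$ has the Bishop--Phelps--Bollob\'as property for operators if and only if one of the two spaces is finite-dimensional. In particular $(c_0,\ell_1)$ fails the property, and so does $(L_\infty(\mu),L_1(\nu))$ when both spaces are infinite-dimensional; the failure occurs for every $\varepsilon\in(0,1)$. The counterexamples come from the noise operator on the discrete cube, truncated to low degree and sampled at random points. At extreme points of the unit ball of $C(K)$ the property survives, with the estimate $4\sqrt\eta$.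
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All Banach spaces in this paper are real and nonzero. We write $B_X$ and $S_X$ for the closed unit ball and the unit sphere of $X$, and $\mathcal L(X,Y)$ for the space of bounded linear operators from $X$ to $Y$ with the operator norm. An operator $S$ \emph{attains its norm} at $u\in B_X$ if $\|Su\|=\|S\|$.

\begin{definition}\label{def:bpb}
A pair $(X,Y)$ has the \emph{Bishop--Phelps--Bollob\'as property for operators} (BPBp) if for every $\varepsilon\in(0,1)$ there is $\eta(\varepsilon)>0$ such that, whenever $T\in S_{\mathcal L(X,Y)}$ and $x_0\in S_X$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, there are $S\in S_{\mathcal L(X,Y)}$ and $u\in S_X$ with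
\[
\|Su\|=1,\qquad \|u-x_0\|<\varepsilon,\qquad \|T-S\|<\varepsilon .
\]
\end{definition}

The BPBp implies that the norm attaining operators are dense in $\mathcal L(X,Y)$: given $T$ of norm one, start from any $x_0$ with $\|Tx_0\|>1-\eta(\varepsilon)$. It asks for two things more. The point at which $S$ attains its norm must be close to the point at which $T$ almost did, and $\eta$ must depend on $\varepsilon$ alone.

Two cases can be done by hand. If $X$ and $Y$ are finite-dimensional, the BPBp holds by compactness: if pairs $(T_n,x_n)$ with $\|T_nx_n\|\to1$ were bad for a fixed $\varepsilon$, a subsequence would converge to a pair $(S,u)$ with $\|Su\|=1$, which serves for large $n$. This argument gives no control of $\eta$ as the dimensions grow. For functionals on $\ell_\infty^n$ such control is available. Let $a\in S_{\ell_1^n}$ and $x\in S_{\ell_\infty^n}$ satisfy $\sum_ia_ix_i>1-\varepsilon^2/2$, and let $I=\{i:a_ix_i>(1-\varepsilon)|a_i|\}$. The mass $m=\sum_{i\notin I}|a_i|$ satisfies $\varepsilon m\le\sum_i(|a_i|-a_ix_i)<\varepsilon^2/2$. Delete the coordinates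 of $a$ outside $I$ and divide by $1-m$; this moves $a$ by $2m<\varepsilon$. Replace $x_i$ by $\operatorname{sign}a_i$ for $i\in I$; this moves $x$ by less than $\varepsilon$. The new functional takes the value $1$ at the new point, so $\eta(\varepsilon)=\varepsilon^2/2$ works for all $n$ at once.

We ask what happens when the functional is replaced by an operator into an $L_1$-space. Regard $L_\infty(\mu)$, $L_1(\nu)$, $c_0$, $\ell_1$ as Banach lattices with the pointwise order, and call an operator \emph{positive} if it maps nonnegative elements to nonnegative elements. A pair has the BPBp \emph{for positive operators} if Definition~\ref{def:bpb} holds with both $T$ and $S$ positive; no positivity is imposed on $x_0$ or $u$. The following facts are known, for all positive measures $\mu$ and $\nu$.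
\begin{itemize}
\item[(F1)] The norm attaining operators are dense in $\mathcal L(L_\infty(\mu),L_1(\nu))$ and in $\mathcal L(c_0,\ell_1)$.
\item[(F2)] The pair $(\ell_\infty^n,L_1(\nu))$ has the BPBp for every positive integer $n$.
\item[(F3)] The pairs $(L_\infty(\mu),L_1(\nu))$ and $(c_0,L_1(\nu))$, in particular $(c_0,\ell_1)$, have the BPBp for positive operators.
\end{itemize}
The problem, posed in \cite{AS}, is to decide
\begin{itemize}
\item[(a)] whether $(L_\infty(\mu),L_1(\nu))$ has the BPBp for operators for all positive measures $\mu,\nu$;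
\item[(b)] whether $(c_0,\ell_1)$ has the BPBp for operators.
\end{itemize}

Each of (F1)--(F3) points to the answer yes. There is one warning sign. The argument for functionals works because the coordinates at which $x$ is far from $\pm1$ carry little of the norm and can be deleted. For operators into $L_1$ this is false. The identity
\begin{equation}\label{eq:max}
\tfrac12\bigl(|p+q|+|p-q|\bigr)=\max(|p|,|q|)\qquad(p,q\in\mathbb R)
\end{equation}
says that $T(p,q)=\bigl(\frac{p+q}2,\frac{p-q}2\bigr)$ is an isometry of $\ell_\infty^2$ onto $\ell_1^2$. It attains its norm at $(1,0)$, and deleting the second coordinate moves $T$ by $1$. So such \emph{free} coordinates have to be kept, and the issue is whether an operator that almost attains its norm at a point with many free coordinates is close to one that attains its norm near that point. It need not be, and the answer to both (a) and (b) is no.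

We treat the two questions together. For a locally compact Hausdorff space $L$ let $C_0(L)$ be the space of continuous functions on $L$ vanishing at infinity, so that $c_0=C_0(\mathbb N)$. Recall Kakutani's representation theorem: a Banach lattice with $\|x\vee y\|=\max(\|x\|,\|y\|)$ for $x,y\ge0$, and whose unit ball has a largest element, is isometrically lattice isomorphic to $C(K)$ for a compact Hausdorff space $K$. It applies to $L_\infty(\mu)$, so every statement about $C_0(L)$ below covers $L_\infty(\mu)$.

\begin{theorem}\label{thm:fail}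
Let $X=C_0(L)$ and $Y=L_1(\nu)$ both be infinite-dimensional. For all $\varepsilon_1,\varepsilon_2\in(0,1)$ and $\eta>0$ there are $T\in S_{\mathcal L(X,Y)}$ and $x_0\in S_X$ with $\|Tx_0\|>1-\eta$ such that
\[
S\in\mathcal L(X,Y),\ u\in B_X,\ \|S\|=\|Su\|=1,\ \|u-x_0\|\le\varepsilon_1\ \Longrightarrow\ \|T-S\|>\varepsilon_2 .
\]
Hence for every $\varepsilon\in(0,1)$ no $\eta(\varepsilon)>0$ works in Definition~\ref{def:bpb}. The pair $(c_0,\ell_1)$ fails the BPBp, and $(L_\infty(\mu),L_1(\nu))$ fails it whenever both spaces are infinite-dimensional, as for $(\ell_\infty,\ell_1)$ and $(L_\infty[0,1],L_1[0,1])$.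
\end{theorem}

The phenomenon is finite-dimensional: the constant obtained by compactness degenerates.

\begin{corollary}\label{cor:finite}
For each $\varepsilon\in(0,1)$ no single $\eta>0$ works simultaneously for all the pairs $(\ell_\infty^{n+1},\ell_1^n)$, $n\in\mathbb N$, although each of these pairs has the BPBp.
\end{corollary}

\begin{theorem}\label{thm:class}
The pair $(C_0(L),L_1(\nu))$, in particular $(L_\infty(\mu),L_1(\nu))$, has the BPBp for operators if and only if at least one of the two spaces is finite-dimensional.
\end{theorem}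

When $x_0$ has no free coordinates the conclusion of the BPBp does hold, and $x_0$ need not even be moved. So the failure comes only from points $x_0$ that are not extreme.

\begin{theorem}\label{thm:ext}
Let $K$ be a compact Hausdorff space, $Y=L_1(\nu)$, $x_0$ an extreme point of $B_{C(K)}$, and $0<\eta<1/4$. If $T\in S_{\mathcal L(C(K),Y)}$ and $\|Tx_0\|>1-\eta$, then there is $S\in\mathcal L(C(K),Y)$ with $\|S\|=\|Sx_0\|=1$ and $\|T-S\|\le4\sqrt\eta$.
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:fail} to the existence of certain matrices. Section~\ref{sec:hadamard} builds a first version of them from a $4\times4$ Hadamard matrix and shows what that version lacks, and Section~\ref{sec:cube} supplies it. Theorems~\ref{thm:class} and~\ref{thm:ext} are proved in Sections~\ref{sec:class} and~\ref{sec:ext}; Section~\ref{sec:ext} is independent of the rest.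

\section{Free coordinates and a matrix problem}\label{sec:reduction}

\subsection{Disjoint functions}
Suppose that $L$ has at least $M+1$ points. Fix distinct points $s_0,\dots,s_M\in L$, pairwise disjoint open neighborhoods $V_0,\dots,V_M$ of them and, by Urysohn's lemma, functions $e_i\in C_0(L)$ with $0\le e_i\le1$, $e_i(s_i)=1$ and $e_i=0$ off $V_i$. The function $e_0$ will be the point $x_0$, and $e_1,\dots,e_M$ play the role of free coordinates. On the range side we need disjoint sets.

\begin{lemma}\label{lem:sets}
If $\dim L_1(\nu)\ge M$, there are pairwise disjoint measurable sets $B_1,\dots,B_M$ of finite positive measure. The functions $b_j=\mathbf 1_{B_j}/\nu(B_j)$ satisfy $\|\sum_jc_jb_j\|_1=\sum_j|c_j|$.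
\end{lemma}

\begin{proof}
The integrable simple functions form a dense subspace. A subspace of dimension less than $M$ is closed and proper, hence not dense, so there are $M$ integrable simple functions that are linearly independent in $L_1(\nu)$. They are linear combinations of indicators of finitely many sets of finite measure, hence of the indicators of those atoms of the algebra generated by these sets that have finite measure. Null atoms contribute nothing in $L_1(\nu)$, so at least $M$ of these atoms have positive measure. The formula for the norm follows from disjointness.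
\end{proof}

\subsection{Attaining the norm near $e_0$}
Norm attainment near $e_0$ is a rigid condition. An operator $S$ of norm one satisfies $\|\sum_i\theta_iSe_i\|_1\le1$ for each choice of signs $\theta$, chosen before integrating. If $S$ attains its norm near $e_0$, the signs may be chosen after, point by point.

\begin{lemma}\label{lem:rigid}
Let $\varepsilon_1\in(0,1)$, $S\in\mathcal L(C_0(L),L_1(\nu))$ and $u\in B_{C_0(L)}$ satisfy $\|S\|=\|Su\|=1$ and $\|u-e_0\|\le\varepsilon_1$. Then
\[
\sum_{i=1}^M\|Se_i\|_1\le\frac1{1-\varepsilon_1}.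
\]
\end{lemma}

\begin{proof}
Put $g=Su$, so that $\int|g|\,d\nu=1$. For $\theta\in\{\pm1\}^M$ let $v_\theta=\sum_{i=1}^M\theta_ie_i$; by disjointness $|v_\theta|\le1$ everywhere and $v_\theta=0$ on $V_0$. Off $V_0$ we have $e_0=0$, hence $|u|\le\varepsilon_1$. Therefore $|u\pm(1-\varepsilon_1)v_\theta|$ is at most $1$ on $V_0$ and at most $\varepsilon_1+(1-\varepsilon_1)$ off $V_0$, and so $\|g\pm(1-\varepsilon_1)Sv_\theta\|_1\le1$. Averaging these two inequalities and using \eqref{eq:max},
\[
\int\max\bigl(|g|,(1-\varepsilon_1)|Sv_\theta|\bigr)\,d\nu\le1=\int|g|\,d\nu .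
\]
The integrand on the left is at least $|g|$, so it equals $|g|$ almost everywhere; that is, $(1-\varepsilon_1)|\sum_i\theta_iSe_i|\le|g|$ a.e. There are finitely many $\theta$, so outside one null set this holds for all of them. At such a point $\omega$ choose $\theta_i$ to be the sign of $(Se_i)(\omega)$. This gives $(1-\varepsilon_1)\sum_i|Se_i|\le|g|$ a.e., and we integrate.
\end{proof}

\begin{remark}\label{rem:rigid}
A positive operator $S$ of norm one satisfies the conclusion whether or not it attains its norm, since $\sum_i\|Se_i\|_1=\|S\sum_ie_i\|_1\le1$. This is why the obstruction below is invisible for positive operators, in accordance with (F3). The restriction $\varepsilon_1<1$ is needed: every operator on $\ell_\infty^{M+1}$ attains its norm at a sign vector with first coordinate $1$, and such a vector is at distance $1$ from $e_0$.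
\end{remark}

\subsection{The matrix problem}
Consider the model case $\ell_\infty^{M+1}\to\ell_1^M$ and an operator
\[
(p,x)\longmapsto\Bigl(\frac pM+\sum_{i=1}^Mt_{ij}x_i\Bigr)_{j=1}^M,\qquad p\in\mathbb R,\ x\in\mathbb R^M .
\]
It maps $e_0=(1,0)$ to a vector of norm one, so it almost attains its norm at $e_0$ as soon as its norm is close to $1$. By Lemma~\ref{lem:rigid} we want the matrix $(t_{ij})$ to be far, in the norm of $\mathcal L(\ell_\infty^M,\ell_1^M)$, from every matrix $(s_{ij})$ with $\sum_{i,j}|s_{ij}|\le(1-\varepsilon_1)^{-1}$. To certify this we use a functional of norm at most one that is large on $(t_{ij})$ and small on all such $(s_{ij})$. The natural candidates are averages of evaluations at sign vectors $x^1,\dots,x^d$ and $y^1,\dots,y^d$,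
\[
(s_{ij})\longmapsto\frac1d\sum_{l=1}^d\sum_{i,j}s_{ij}x^l_iy^l_j=\sum_{i,j}s_{ij}\,\frac{\langle\alpha_i,\beta_j\rangle}d,
\]
where $\alpha_i=(x^l_i)_{l\le d}$ and $\beta_j=(y^l_j)_{l\le d}$ are points of the cube $\{\pm1\}^d$. The functional is small on matrices with bounded sum of entries exactly when each $\alpha_i$ is almost orthogonal to each $\beta_j$. This leads to the following definition, in which $\bar y=\frac1M\sum_jy_j$.

\begin{definition}\label{def:system}
Let $a,r>0$ and $\kappa\ge1$. An \emph{$(a,\kappa,r)$-system of size $M$} consists of an integer $d\ge1$, points $\alpha_1,\dots,\alpha_M,\beta_1,\dots,\beta_M\in\{\pm1\}^d$ and a bilinear form $A(x,y)=\sum_{i,j\le M}t_{ij}x_iy_j$ such that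
\begin{itemize}
\item[(S1)] $|\langle\alpha_i,\beta_j\rangle|\le ad$ for all $i,j$;
\item[(S2)] $|\bar y|+|A(x,y)|\le\kappa$ for all $x,y\in[-1,1]^M$;
\item[(S3)] $\frac1d\sum_{l=1}^dA(x^l,y^l)\ge r$, where $x^l=(\alpha_i(l))_{i\le M}$ and $y^l=(\beta_j(l))_{j\le M}$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:reduce}
Suppose that there is an $(a,\kappa,r)$-system of size $M$, that $L$ has at least $M+1$ points and that $\dim L_1(\nu)\ge M$. Then there is $T\in\mathcal L(C_0(L),L_1(\nu))$ with $\|T\|=1$ and $\|Te_0\|\ge1/\kappa$ such that, for all $\varepsilon_1$, $S$ and $u$ as in Lemma~\ref{lem:rigid},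
\[
\|T-S\|\ge\frac r\kappa-\frac a{1-\varepsilon_1}.
\]
\end{proposition}

\begin{proof}
With $B_j$ and $b_j$ from Lemma~\ref{lem:sets}, define
\[
T_1f=\sum_{j=1}^M\Bigl(\frac{f(s_0)}M+\sum_{i=1}^Mt_{ij}f(s_i)\Bigr)b_j .
\]
For $\|f\|\le1$ and $x=(f(s_i))_{1\le i\le M}$, condition (S2) gives
\[
\|T_1f\|_1=\sum_j\Bigl|\frac{f(s_0)}M+\sum_it_{ij}x_i\Bigr|=\max_{y\in\{\pm1\}^M}\bigl(f(s_0)\,\bar y+A(x,y)\bigr)\le\kappa .
\]
Also $T_1e_0=\frac1M\sum_jb_j$ has norm one. So $N=\|T_1\|$ lies in $[1,\kappa]$, and $T=T_1/N$ satisfies $\|T\|=1$ and $\|Te_0\|=1/N\ge1/\kappa$.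

For $l\le d$ put $f^l=\sum_{i=1}^M\alpha_i(l)e_i$ and $z^l=\sum_j\beta_j(l)\mathbf 1_{B_j}$, so that $\|f^l\|\le1$ and $|z^l|\le1$. The functional
\[
\Lambda(R)=\frac1d\sum_{l=1}^d\int z^l\,(Rf^l)\,d\nu
\]
satisfies $|\Lambda(R)|\le\|R\|$ for every operator $R$. Since $f^l(s_0)=0$, $f^l(s_i)=\alpha_i(l)$ and $\int z^lb_j\,d\nu=\beta_j(l)$, we have $\int z^l\,(T_1f^l)\,d\nu=A(x^l,y^l)$, and (S3) gives $\Lambda(T)\ge r/N\ge r/\kappa$. On the other hand, expanding $f^l$,
\[
\Lambda(S)=\sum_{i=1}^M\int\Phi_i\,(Se_i)\,d\nu,\qquad\Phi_i=\frac1d\sum_{l=1}^d\alpha_i(l)z^l .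
\]
The function $\Phi_i$ equals $\langle\alpha_i,\beta_j\rangle/d$ on $B_j$ and vanishes outside $\bigcup_jB_j$, so $|\Phi_i|\le a$ by (S1). Lemma~\ref{lem:rigid} gives $\Lambda(S)\le a\sum_i\|Se_i\|_1\le a/(1-\varepsilon_1)$, and $\|T-S\|\ge\Lambda(T)-\Lambda(S)$.
\end{proof}

If $\kappa=1$, then $T$ attains its norm at $e_0$, we may take $S=T$ and let $\varepsilon_1\to0$, and we find $r\le a$. The heart of the matter is that an arbitrarily small relaxation of $\kappa=1$ destroys this inequality completely, at the price of a large $M$.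

\begin{proposition}\label{prop:system}
For all $\rho,a,\eta\in(0,1)$ with $\rho>\eta$ there is an $(a,1+\eta,\rho-\eta)$-system of some size $M$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:fail} and Corollary~\ref{cor:finite}, assuming Proposition~\ref{prop:system}]
The statement gets stronger as $\eta$ decreases, so we may assume that $\frac{1-\eta}{1+\eta}>\varepsilon_2$. Choose $\rho<1$ so close to $1$ that $\frac{\rho-\eta}{1+\eta}>\varepsilon_2$, which forces $\rho>\eta$, and then $a\in(0,1)$ so small that
\[
\frac{\rho-\eta}{1+\eta}-\frac a{1-\varepsilon_1}>\varepsilon_2 .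
\]
Take an $(a,1+\eta,\rho-\eta)$-system, of size $M$. Since $C_0(L)$ is infinite-dimensional, $L$ is infinite, and $\dim L_1(\nu)\ge M$; this is the only use of the dimension hypotheses. Proposition~\ref{prop:reduce} gives $T$, and $x_0=e_0$ satisfies $\|Tx_0\|\ge\frac1{1+\eta}>1-\eta$, while $\|T-S\|>\varepsilon_2$ for every admissible $S$. The choice $\varepsilon_1=\varepsilon_2=\varepsilon$ shows that no $\eta(\varepsilon)$ works.

For the corollary apply Proposition~\ref{prop:reduce} to a set $L$ of $M+1$ points and to counting measure on $M$ points: the given $\eta$ fails for $(\ell_\infty^{M+1},\ell_1^M)$. Each pair has the BPBp by (F2), or by compactness.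
\end{proof}

\section{Forms of degree one: a Hadamard example}\label{sec:hadamard}

Given the points $\alpha_i,\beta_j$, the obvious way to make (S3) large is to take $t_{ij}$ proportional to $\langle\alpha_i,\beta_j\rangle$. We carry this out explicitly. Let
\[
W=\begin{pmatrix}1&1&1&1\\1&1&-1&-1\\1&-1&1&-1\\1&-1&-1&1\end{pmatrix},\qquad \Delta=\operatorname{diag}(1,-1,-1,-1).
\]
Then $W=W^{T}$ and $W^2=4I$. The $(i,j)$ entry of $W\Delta W^T$ is $2W_{i1}W_{j1}-(WW^T)_{ij}=2-4\delta_{ij}$, so $W\Delta W^T=2H$, where $H$ has $-1$ on the diagonal and $1$ elsewhere. Thus every row of $W$ has inner product $\pm2$ with every row of $W\Delta$.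

Let $k\ge1$ and $d=4^k$, let $a_1,\dots,a_d$ be the rows of the Kronecker power $W^{\otimes k}$ and $a'_1,\dots,a'_d$ those of $(W\Delta)^{\otimes k}$. The matrix of inner products is $G=(\langle a_i,a'_j\rangle)=(2H)^{\otimes k}$, with entries $\pm2^k$. Put $M=2d$, let the points $\alpha$ be the vectors $\pm a_i$ and the points $\beta$ the vectors $\pm a'_j$. Then (S1) holds with $a=2^k/d=2^{-k}$. For $\rho\in(0,1]$ let $t_{ij}=\rho\langle\alpha_i,\beta_j\rangle/M^2$, so that
\[
A(x,y)=\rho\sum_{l=1}^d\hat x(l)\hat y(l),\qquad \hat x(l)=\frac1M\sum_ix_i\alpha_i(l),\quad \hat y(l)=\frac1M\sum_jy_j\beta_j(l).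
\]
The columns of $W^{\otimes k}$ are orthogonal, so the vectors $x^1,\dots,x^d$ of (S3) are orthonormal for the uniform probability on $\{1,\dots,M\}$; the same holds for $y^1,\dots,y^d$, and these are also orthogonal to the constants, because the points come in pairs $\pm a'_j$. Consequently $A(x^l,y^l)=\rho$ for each $l$, which is (S3) with $r=\rho$. For $x,y\in[-1,1]^M$, Bessel's inequality gives $\sum_l\hat x(l)^2\le1$ and $\bar y^2+\sum_l\hat y(l)^2\le1$, whence
\[
|\bar y|+|A(x,y)|\le|\bar y|+\rho\sqrt{1-\bar y^2}\le\sqrt{1+\rho^2}.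
\]
We have obtained a $(2^{-k},\sqrt{1+\rho^2},\rho)$-system of size $2\cdot4^k$. The inequality $r\le a$ of the case $\kappa=1$ is already gone: $a\to0$ while $r=\rho$ and $\kappa=\sqrt{1+\rho^2}$ stay fixed. By Proposition~\ref{prop:reduce} there are operators with $\|Te_0\|\ge(1+\rho^2)^{-1/2}$ whose distance to every admissible $S$ is at least $\rho(1+\rho^2)^{-1/2}-2^{-k}/(1-\varepsilon_1)$.

This is not yet a counterexample. For small $\rho$ it relates a defect $\eta$ of order $\rho^2$ to a distance of order $\rho$, which is the relation $\eta\approx\varepsilon^2/2$ found for functionals. We need $\kappa\to1$ with $\rho$ fixed, and for these forms that does not happen. Indeed, let $\xi\in\{\pm1\}^d$ and let $x$ take the value $\pm\xi_i$ at the index of $\pm a_i$. At the index of $\pm a'_j$ the sum $\sum t_{\cdot\cdot}x_\cdot$ over all points $\alpha$ is $\pm2\rho(G\xi)_j/M^2$. Let $\mathbf h$ be the first column of $H$, $\mathbf f$ the first unit vector and $\mathbf 1$ the constant vector in $\mathbb R^4$; then $H\mathbf h=4\mathbf f$ and $H\mathbf 1=2\cdot\mathbf 1$.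 For $1\le m\le k$ and $\xi=\mathbf h^{\otimes m}\otimes\mathbf 1^{\otimes(k-m)}$, the vector $G\xi$ equals $2^k4^m2^{k-m}=2^md$ on a fraction $4^{-m}$ of the indices and vanishes elsewhere. The sum above is then $\pm2^m\rho/M$ or $0$, and \eqref{eq:max} gives
\[
\max_{y\in\{\pm1\}^M}\bigl(\bar y+A(x,y)\bigr)=1-4^{-m}+4^{-m}\max(1,2^m\rho).
\]
If $2^m\rho\ge2$, then $\kappa\ge1+4^{-m}$ for all $k\ge m$.

The defect has a clear cause. Condition (S2) compares the numbers $M\sum_it_{ij}x_i$ with the constant $1$ index by index, while Bessel's inequality controls them only in quadratic mean; on a small set of indices they overshoot. We therefore look for terms of higher degree which, added to $\rho\sum_l\hat x(l)\hat y(l)$, remove the overshoot without affecting (S3).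

\section{The noise operator, truncated and sampled}\label{sec:cube}

\subsection{An exact inequality on the cube}
Let $[d]=\{1,\dots,d\}$ and let $\mathbb E$ be the expectation for the uniform probability on $\{\pm1\}^d$. The \emph{Walsh functions} $w_J(\omega)=\prod_{l\in J}\omega(l)$, $J\subset[d]$, satisfy $w_\emptyset=1$, $w_Jw_{J'}=w_{J\triangle J'}$ and $\mathbb Ew_J=0$ for $J\ne\emptyset$. They form an orthonormal basis of the functions on the cube. With $\widehat F(J)=\mathbb E[Fw_J]$ we have $F=\sum_J\widehat F(J)w_J$ and Parseval's identity $\mathbb E[FG]=\sum_J\widehat F(J)\widehat G(J)$; in particular $\sum_J\widehat F(J)^2\le1$ if $|F|\le1$.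

A multiplier on Walsh coefficients that equals $\rho$ in degree one and preserves pointwise bounds is provided by the noise operator, which multiplies $\widehat F(J)$ by $\rho^{|J|}$ and is an averaging operator. Keeping its odd part leaves room for the term $|\bar y|$ in (S2).

\begin{lemma}\label{lem:noise}
Let $\rho\in[0,1]$ and $F,G:\{\pm1\}^d\to[-1,1]$. Then
\[
|\mathbb EF|+\Bigl|\sum_{|J|\ \mathrm{odd}}\rho^{|J|}\widehat G(J)\widehat F(J)\Bigr|\le1 .
\]
\end{lemma}

\begin{proof}
Let $F_\rho=\sum_J\rho^{|J|}\widehat F(J)w_J$. Let $\zeta$ be a random point of the cube with independent coordinates of mean $\rho$, and let $\omega\zeta$ denote the coordinatewise product. Since $w_J(\omega\zeta)=w_J(\omega)w_J(\zeta)$ and $w_J(\zeta)$ has mean $\rho^{|J|}$, the number $F_\rho(\omega)$ is the mean of $F(\omega\zeta)$ over $\zeta$. Hence $|F_\rho|\le1$. Let $F_\rho^e$ and $F_\rho^o$ be the parts of the expansion of $F_\rho$ with $|J|$ even and odd. As $w_J(-\omega)=(-1)^{|J|}w_J(\omega)$, we have $F_\rho(\pm\omega)=F^e_\rho(\omega)\pm F^o_\rho(\omega)$, and \eqref{eq:max}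 applied to $F_\rho(\omega)$ and $F_\rho(-\omega)$ gives
\[
|F_\rho^e(\omega)|+|F_\rho^o(\omega)|=\max\bigl(|F_\rho(\omega)|,|F_\rho(-\omega)|\bigr)\le1 .
\]
Now $\mathbb EF=\widehat F(\emptyset)=\mathbb EF^e_\rho$, and the sum in the statement is $\mathbb E[GF^o_\rho]$ by Parseval's identity. The left-hand side is therefore at most $\mathbb E|F^e_\rho|+\mathbb E|F^o_\rho|\le1$.
\end{proof}

The restriction to odd $J$ matters. If the sum ran over all nonempty $J$, then for $d=2$, $\rho=1$ and $F=G$ equal to $-1$ at one point and to $1$ at the other three, the left-hand side would be $\frac12+(1-\frac14)>1$.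

Let both families of points run through the whole cube, $M=2^d$, and let $t_{ij}=M^{-2}\sum_{|J|\text{ odd}}\rho^{|J|}w_J(\alpha_i)w_J(\beta_j)$. Lemma~\ref{lem:noise} is then (S2) with $\kappa=1$, and (S3) holds with $r=\rho$, since $x^l$ and $y^l$ are both the Walsh function $w_{\{l\}}$. But (S1) holds only with $a=1$, because the pairs $\alpha_i=\beta_j$ occur. The pairs of points with $|\langle\alpha,\beta\rangle|>ad$ are, however, an exponentially small fraction of all pairs, so two random samples whose size is polynomial in $d$ contain none of them. The question becomes whether such samples can imitate the cube well enough to keep (S2). We shall see that about $n/\delta^2$ points reproduce $n$ Walsh coefficients within $\delta$. All odd coefficients are $2^{d-1}$ in number, which is too many. Those of degree at most $D$ are at most $(d+1)^D$ in number, and discarding the others costs at most $\rho^{D+1}$, independently of $d$. This is where $\rho<1$ is used. The form of Section~\ref{sec:hadamard} is the case $D=1$, and its defect, at most $\rho^2/2$, is comparable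 to this bound for $D=1$.

\subsection{Sampling Walsh coefficients}
Fix a family $\mathcal J_0$ of $n_0$ subsets of $[d]$, and for $c\in\mathbb R^{\mathcal J_0}$ let $q_c=\sum_{J\in\mathcal J_0}c_Jw_J$. For points $\omega_1,\dots,\omega_M$ of the cube put
\[
\Psi(\omega_1,\dots,\omega_M)=\sup_{\|c\|_2\le1}\Bigl[\frac1M\sum_{j=1}^M|q_c(\omega_j)|-\mathbb E|q_c|\Bigr]\ge0,
\]
where the inequality comes from $c=0$. The vector $y$ in (S2) is arbitrary and may depend on the points, so a law of large numbers for a fixed function on the cube is of no use. What we need is that the empirical coefficients of \emph{every} $y\in[-1,1]^M$ are close to the Walsh coefficients of \emph{some} function bounded by one. By duality this follows from a bound on $\Psi$.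

\begin{lemma}\label{lem:dual}
If $\Psi(\omega_1,\dots,\omega_M)\le\delta$, then for every $y\in[-1,1]^M$ there is $F:\{\pm1\}^d\to[-1,1]$ with
\[
\sum_{J\in\mathcal J_0}\bigl(\hat y(J)-\widehat F(J)\bigr)^2\le\delta^2,\qquad\text{where }\ \hat y(J)=\frac1M\sum_{j=1}^My_jw_J(\omega_j).
\]
\end{lemma}

\begin{proof}
The set $C=\{(\widehat F(J))_{J\in\mathcal J_0}:|F|\le1\}$ is compact and convex in the Euclidean space $\mathbb R^{\mathcal J_0}$. Suppose that $\hat y$ is at distance greater than $\delta$ from $C$. Let $p$ be the point of $C$ nearest to $\hat y$ and $c=(\hat y-p)/\|\hat y-p\|_2$. Then $\langle c,\cdot\rangle$ attains its maximum over $C$ at $p$, and this maximum is $\sup_{|F|\le1}\mathbb E[Fq_c]=\mathbb E|q_c|$. Hence $\langle c,\hat y\rangle=\langle c,p\rangle+\|\hat y-p\|_2>\mathbb E|q_c|+\delta$. But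
\[
\langle c,\hat y\rangle=\frac1M\sum_jy_jq_c(\omega_j)\le\frac1M\sum_j|q_c(\omega_j)|\le\mathbb E|q_c|+\delta,
\]
a contradiction.
\end{proof}

We write $\mathbf P$ and $\mathbf E$ for probability and expectation over random choices of points and signs. All these probability spaces are finite.

\begin{lemma}\label{lem:sample}
If $\omega_1,\dots,\omega_M$ are independent and uniform on $\{\pm1\}^d$, then $\mathbf E\Psi\le2\sqrt{n_0/M}$.
\end{lemma}

\begin{proof}
All suprema over $c$ are over $\|c\|_2\le1$.

\emph{Symmetrization.} Let $\omega'_1,\dots,\omega'_M$ be an independent copy of the points and $\sigma_1,\dots,\sigma_M$ independent uniform signs, independent of all the points. Since $\mathbb E|q_c|$ is the mean of $\frac1M\sum_j|q_c(\omega'_j)|$, and a supremum of means is at most the mean of the supremum,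
\[
\mathbf E\Psi\le\mathbf E\sup_c\frac1M\sum_j\bigl(|q_c(\omega_j)|-|q_c(\omega'_j)|\bigr).
\]
Exchanging $\omega_j$ and $\omega'_j$ for the indices $j$ with $\sigma_j=-1$ does not change the joint distribution of the points, so we may insert the factor $\sigma_j$ in the $j$th term. Splitting the supremum in two, and using that $-\sigma$ has the distribution of $\sigma$,
\[
\mathbf E\Psi\le\frac2M\,\mathbf E\sup_c\sum_j\sigma_j|q_c(\omega_j)| .
\]

\emph{Removing the absolute values.} Fix the points and let $\mathcal T=\{(q_c(\omega_j))_{j\le M}:\|c\|_2\le1\}$, a bounded subset of $\mathbb R^M$. For a bounded function $g$ on $\mathcal T$ and an index $m$, the mean over $\sigma_m$ of $\sup_{\tau\in\mathcal T}[g(\tau)+\sigma_m|\tau_m|]$ is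
\begin{align*}
\tfrac12\sup_{\tau,\tau'}\bigl[g(\tau)+g(\tau')+|\tau_m|-|\tau'_m|\bigr]&\le\tfrac12\sup_{\tau,\tau'}\bigl[g(\tau)+g(\tau')+|\tau_m-\tau'_m|\bigr]\\
&=\tfrac12\sup_{\tau,\tau'}\bigl[g(\tau)+g(\tau')+\tau_m-\tau'_m\bigr],
\end{align*}
where the equality holds by the symmetry in $\tau,\tau'$. The last expression is the mean over $\sigma_m$ of $\sup_\tau[g(\tau)+\sigma_m\tau_m]$. Apply this for $m=1,\dots,M$ in turn, with the other signs fixed and $g(\tau)=\sum_{j<m}\sigma_j\tau_j+\sum_{j>m}\sigma_j|\tau_j|$. The result is $\mathbf E\Psi\le\frac2M\mathbf E\sup_c\sum_j\sigma_jq_c(\omega_j)$.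

\emph{The linear problem.} The expression $\sum_j\sigma_jq_c(\omega_j)=\sum_Jc_J\sum_j\sigma_jw_J(\omega_j)$ is linear in $c$, so its supremum is a Euclidean norm. Each inner sum is a sum of $M$ independent centered signs and has second moment $M$. By the Cauchy--Schwarz inequality,
\[
\mathbf E\Psi\le\frac2M\,\mathbf E\Bigl(\sum_{J\in\mathcal J_0}\Bigl(\sum_j\sigma_jw_J(\omega_j)\Bigr)^2\Bigr)^{1/2}\le\frac2M\sqrt{n_0M}.\qedhere
\]
\end{proof}

\subsection{Proof of Proposition~\ref{prop:system}}
Fix $\delta\in(0,1)$ with $4\delta\le\eta/2$ and an odd integer $D\ge1$ with $\rho^{D+1}\le\eta/2$. These do not depend on $d$, which is chosen last. Put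
\[
\mathcal J=\{J\subset[d]:|J|\text{ odd},\ |J|\le D\},\qquad\mathcal J_0=\mathcal J\cup\{\emptyset\},\qquad n_0=|\mathcal J_0|,\qquad M=\lceil256\,n_0/\delta^2\rceil .
\]
The empty set is included in $\mathcal J_0$ in order to control $\bar y$. Every subset of $[d]$ with at most $D$ elements is the set of nonzero values of a map $[D]\to\{0,1,\dots,d\}$, so $n_0\le(d+1)^D$. Let $\alpha_1,\dots,\alpha_M,\beta_1,\dots,\beta_M$ be independent and uniform on $\{\pm1\}^d$. For $x,y\in\mathbb R^M$ write $\hat x(J)=\frac1M\sum_ix_iw_J(\alpha_i)$ and $\hat y(J)=\frac1M\sum_jy_jw_J(\beta_j)$, so that $\hat y(\emptyset)=\bar y$, and define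
\[
t_{ij}=\frac1{M^2}\sum_{J\in\mathcal J}\rho^{|J|}w_J(\alpha_i)w_J(\beta_j),\qquad A(x,y)=\sum_{J\in\mathcal J}\rho^{|J|}\hat x(J)\hat y(J).
\]

\emph{Choice of the points.} We show that for large $d$ the following three events, one for each of the conditions (S1)--(S3), occur together with positive probability:
\begin{itemize}
\item[(E1)] $|\langle\alpha_i,\beta_j\rangle|\le ad$ for all $i,j$;
\item[(E2)] $\Psi(\alpha_1,\dots,\alpha_M)\le\delta$ and $\Psi(\beta_1,\dots,\beta_M)\le\delta$;
\item[(E3)] $Z\le\delta$, where $Z=\frac1d\sum_{l=1}^d\sum_{J\in\mathcal J,\,J\ne\{l\}}|\widehat{x^l}(J)\,\widehat{y^l}(J)|$.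
\end{itemize}
For (E1), $\langle\alpha_i,\beta_j\rangle$ is a sum $\Sigma$ of $d$ independent centered signs, and Hoeffding's inequality gives $\mathbf P(|\Sigma|>ad)\le2e^{-a^2d/2}$; it follows from Markov's inequality and $\mathbf Ee^{\pm a\Sigma}=(\cosh a)^d\le e^{a^2d/2}$. So (E1) fails with probability at most
\[
2M^2e^{-a^2d/2}\le2\bigl(256(d+1)^D\delta^{-2}+1\bigr)^2e^{-a^2d/2},
\]
which tends to $0$ as $d\to\infty$. For (E2), Lemma~\ref{lem:sample} gives $\mathbf E\Psi\le2\cdot\delta/16=\delta/8$ for each sample, and since $\Psi\ge0$, Markov's inequality shows that (E2) fails with probability at most $\frac18+\frac18$. For (E3), if $J\ne\{l\}$ then $\widehat{x^l}(J)=\frac1M\sum_iw_{J\triangle\{l\}}(\alpha_i)$ is the mean of $M$ independent centered signs, so $\mathbf E|\widehat{x^l}(J)|\le M^{-1/2}$. The same bound holds for $\widehat{y^l}(J)$, which is independent of $\widehat{x^l}(J)$. Hence $\mathbf EZ\le n_0/M\le\delta^2/256$ and $\mathbf P(Z>\delta)\le\delta/256<\frac18$. The total probability of failure is less than $1$ for large $d$. Fix such a $d$ and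 points satisfying (E1)--(E3). Condition (S1) is (E1).

\emph{Condition (S3).} We have $\{l\}\in\mathcal J$ and $\widehat{x^l}(\{l\})=\frac1M\sum_i\alpha_i(l)^2=1=\widehat{y^l}(\{l\})$, so the term $J=\{l\}$ of $A(x^l,y^l)$ equals $\rho$. Averaging over $l$ and bounding the other terms by (E3),
\[
\frac1d\sum_lA(x^l,y^l)\ge\rho-Z\ge\rho-\delta\ge\rho-\eta .
\]

\emph{Condition (S2).} Let $x,y\in[-1,1]^M$. By (E2) and Lemma~\ref{lem:dual} there are $F,G:\{\pm1\}^d\to[-1,1]$ such that $\hat y-\widehat F$ and $\hat x-\widehat G$ have Euclidean norm at most $\delta$ in $\mathbb R^{\mathcal J_0}$. In particular $|\bar y-\mathbb EF|\le\delta$, and $\hat y$ has norm at most $1+\delta$. Writing $\hat x\hat y-\widehat G\widehat F=(\hat x-\widehat G)\hat y+\widehat G(\hat y-\widehat F)$ and using the Cauchy--Schwarz inequality,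
\[
\Bigl|A(x,y)-\sum_{J\in\mathcal J}\rho^{|J|}\widehat G(J)\widehat F(J)\Bigr|\le\delta(1+\delta)+\delta\le3\delta,
\qquad
\sum_{|J|>D}\rho^{|J|}|\widehat G(J)\widehat F(J)|\le\rho^{D+1}.
\]
Together with Lemma~\ref{lem:noise} these estimates give
\[
|\bar y|+|A(x,y)|\le1+\delta+3\delta+\rho^{D+1}\le1+\eta .
\]
This proves Proposition~\ref{prop:system}, and with it Theorem~\ref{thm:fail} and Corollary~\ref{cor:finite}. \qed

\section{The case of a finite-dimensional space}\label{sec:class}

A Banach space $Y$ has Lindenstrauss' \emph{property $\beta$} if there are families $\{y_k\}\subset S_Y$ and $\{f_k\}\subset S_{Y^*}$, with the same index set, and a number $\lambda\in[0,1)$ such that $f_k(y_k)=1$ for all $k$, $|f_k(y_i)|\le\lambda$ for $k\ne i$, and $\|y\|=\sup_k|f_k(y)|$ for all $y\in Y$. If $Y$ has property $\beta$, then $(X,Y)$ has the BPBp for every Banach space $X$ \cite[Theorem~2.2]{AAGM}.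

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If both spaces are infinite-dimensional, the BPBp fails by Theorem~\ref{thm:fail}. If $C_0(L)$ is finite-dimensional, then $L$ is finite, since the functions $e_i$ of Section~\ref{sec:reduction} are linearly independent; so $C_0(L)=\ell_\infty^n$ and (F2) applies.

Suppose that $\dim L_1(\nu)=m<\infty$. The functions $b_1,\dots,b_m$ of Lemma~\ref{lem:sets} span the space, which is therefore isometric to $\ell_1^m$. It remains to see that $\ell_1^m$ has property $\beta$. Let $\{f_k\}\subset\{\pm1\}^m$ contain exactly one vector from each pair $\pm f$, regard $f_k$ as a norm-one functional on $\ell_1^m$, and put $y_k=f_k/m$. Then $\|y_k\|_1=1=f_k(y_k)$ and $\|y\|_1=\max_k|f_k(y)|$. If $k\ne i$, then $f_k\ne\pm f_i$, so these vectors agree in some coordinate and differ in another, and $|f_k(y_i)|\le(m-2)/m$. Thus $\lambda=\max(0,1-\frac2m)<1$ works.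
\end{proof}

The constant $\lambda$ tends to $1$ as $m\to\infty$, which is consistent with Corollary~\ref{cor:finite}.

\section{Extreme points}\label{sec:ext}

If $x$ is an extreme point of $B_{C(K)}$, then $|x|=1$ on $K$, because $x\pm(1-|x|)\in B_{C(K)}$. The point $e_0$ of Theorem~\ref{thm:fail} vanishes at $s_1$, so it is at distance at least $1$ from every extreme point. Multiplication by a function of modulus one is a surjective isometry of $C(K)$ that is its own inverse and moves the function to the constant $1$. This is the only use of the extremality of $x_0$ in Theorem~\ref{thm:ext}. After the same normalization on the side of $Y^*$, the operator $T$ becomes a functional on a Banach algebra that almost attains its norm at the unit.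

\subsection{Functionals that almost attain their norm at a unit}
Consider first a functional $\varphi$ of norm one on $C(K)$ with $\varphi(1)>1-\eta$. Its negative part has norm less than $\eta/2$, and its positive part attains its norm at $1$. For operators this recipe is not available: the isometry $T(p,q)=(\frac{p+q}2,\frac{p-q}2)$ attains its norm at $(1,1)$, with positive image $(1,0)$, yet its matrix has the entry $-\frac12$, so $T$ is at distance at least $\frac12$ from every positive operator. The right substitute for the positive cone is the cone $\mathcal P$ below, which is the positive cone when the algebra is $C(K)$.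

\begin{lemma}\label{lem:algebra}
Let $\mathcal A$ be a real Banach algebra with unit $\mathbf 1$ of norm one, let $0<\eta\le1$, and let $\varphi\in\mathcal A^*$ satisfy $\|\varphi\|=1$ and $\varphi(\mathbf 1)>1-\eta$. Then there is $\psi\in\mathcal A^*$ with $\psi(\mathbf 1)=\|\psi\|$ and $\|\varphi-\psi\|\le2\sqrt\eta$.
\end{lemma}

\begin{proof}
Let $\mathcal P=\{\lambda(\mathbf 1-w):\lambda\ge0,\ \|w\|\le1\}$. It is a convex cone containing $0$, since $\lambda(\mathbf 1-w)+\lambda'(\mathbf 1-w')=(\lambda+\lambda')(\mathbf 1-w'')$ with $w''$ a convex combination of $w$ and $w'$. If $\psi\ge0$ on $\mathcal P$, then $\psi(w)\le\psi(\mathbf 1)$ for $\|w\|\le1$, that is, $\|\psi\|=\psi(\mathbf 1)$. So we have to find a functional close to $\varphi$ that is nonnegative on $\mathcal P$. Put $\gamma=2\sqrt\eta$.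

\emph{Step 1: $\varphi(u)\ge-\gamma\|u\|$ for $u\in\mathcal P$.} By homogeneity let $\|u\|=1$ and $u=\lambda(\mathbf 1-w)$. The direct estimate $\varphi(u)\ge-\lambda\eta$ is useless, because we have no bound for $\lambda$ in terms of $\|u\|$. The multiplication of $\mathcal A$ lets us replace $u$ by a nearby element of $\mathcal P$ with a known value of $\lambda$. For $t>0$ the exponential series gives $e^{-tu}=e^{-t\lambda}e^{t\lambda w}$, so $\|e^{-tu}\|\le e^{-t\lambda}e^{t\lambda}=1$ whatever $\lambda$ is. Let $v=(\mathbf 1-e^{-tu})/t=\sum_{k\ge1}(-t)^{k-1}u^k/k!$. Then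
\[
\varphi(v)\ge\frac{(1-\eta)-1}t=-\frac\eta t,\qquad\|u-v\|\le\sum_{k\ge2}\frac{t^{k-1}}{k!}\le(e-2)\,t\le t\quad\text{for }t\le1 .
\]
With $t=\sqrt\eta$ we get $\varphi(u)\ge\varphi(v)-\|u-v\|\ge-\eta/t-t=-\gamma$.

\emph{Step 2: Hahn--Banach.} For $u\in\mathcal A$ let $q(u)=\inf_{v\in\mathcal P}\{\varphi(v)+\gamma\|u-v\|\}$. By Step 1, $\varphi(v)+\gamma\|u-v\|\ge-\gamma(\|v\|-\|u-v\|)\ge-\gamma\|u\|$, so $q$ is finite. It is positively homogeneous and subadditive because $\mathcal P$ is a convex cone. The choice $v=0$ gives $q\le\gamma\|\cdot\|$, and the choice $v=u$ gives $q\le\varphi$ on $\mathcal P$. By the Hahn--Banach theorem there is a linear functional $\chi\le q$. Then $\|\chi\|\le\gamma$, and $\psi=\varphi-\chi$ is nonnegative on $\mathcal P$.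
\end{proof}

\subsection{Standard facts on $L_1$ and on tensor products}
The measure $\nu$ is arbitrary, so we do not identify $Y^*$ with $L_\infty(\nu)$. We use instead the following textbook facts about $Y=L_1(\nu)$, whose norm is additive on the positive cone (an \emph{AL-space}). The dual lattice $Y^*$ satisfies the hypotheses of Kakutani's theorem, the largest element of its ball being $f\mapsto\int f\,d\nu$; so $Y^*=C(K')$ for a compact Hausdorff space $K'$. The bidual $Y^{**}$ is again an AL-space, and $Y$ is a projection band in it: $Y^{**}=Y\oplus Y^d$, where $Y^d$ consists of the elements disjoint from $Y$. As the norm of an AL-space is additive on disjoint elements, the band projection $P$ of $Y^{**}$ onto $Y$ satisfies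
\begin{equation}\label{eq:L}
\|\xi\|=\|P\xi\|+\|\xi-P\xi\|\qquad(\xi\in Y^{**}).
\end{equation}

The \emph{projective tensor product} $X\hat\otimes_\pi Z$ is the completion of $X\otimes Z$ for the norm $\|u\|=\inf\{\sum_k\|x_k\|\,\|z_k\|:u=\sum_kx_k\otimes z_k\}$. It satisfies $\|x\otimes z\|=\|x\|\,\|z\|$, and its dual is isometrically the space of bounded bilinear forms on $X\times Z$, that is, $\mathcal L(X,Z^*)$, through $\psi(x\otimes z)=\langle Rx,z\rangle$. If $X$ and $Z$ are Banach algebras, the product $(x\otimes z)(x'\otimes z')=xx'\otimes zz'$ is submultiplicative, since $\sum_{k,l}\|x_kx'_l\|\,\|z_kz'_l\|\le\sum_k\|x_k\|\,\|z_k\|\sum_l\|x'_l\|\,\|z'_l\|$, and it extends to the completion.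

\subsection{Proof of Theorem~\ref{thm:ext}}
\emph{Normalization.} The set $\{z\in B_{Y^*}:\langle Tx_0,z\rangle=\|Tx_0\|\}$ is a nonempty weak* compact face of $B_{Y^*}$. By the Krein--Milman theorem it has an extreme point $y$, which is an extreme point of $B_{Y^*}=B_{C(K')}$. So $|y|=1$ on $K'$, as well as $|x_0|=1$ on $K$. Let $\mathcal A=C(K)\hat\otimes_\pi C(K')$, a Banach algebra with unit $\mathbf 1=1\otimes1$ of norm one and dual $\mathcal L(C(K),Y^{**})$. Define $\varphi\in\mathcal A^*$ by $\varphi(x\otimes z)=\langle T(x_0x),yz\rangle$. The multiplications by $x_0$ and by $y$ are surjective isometries, so $\|\varphi\|=\|T\|=1$, and $\varphi(\mathbf 1)=\|Tx_0\|>1-\eta$.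

\emph{An operator into $Y^{**}$.} Let $\psi$ be given by Lemma~\ref{lem:algebra} and $\gamma=2\sqrt\eta$. Define $S_1:C(K)\to Y^{**}$ by $\langle S_1x,z\rangle=\psi(x_0x\otimes yz)$. Since $x_0^2=1$ and $y^2=1$, we have $\langle Tx,z\rangle=\varphi(x_0x\otimes yz)$, and therefore
\[
\|S_1-T\|=\|\psi-\varphi\|\le\gamma,\qquad\langle S_1x_0,y\rangle=\psi(\mathbf 1)=\|\psi\|=\|S_1\| .
\]

\emph{Return to $Y$.} Composing with $P$ alone could lower the value at $(x_0,y)$ and lose the norm attainment. We put the lost part back along a vector of $Y$ normed by $y$. Let $g=Tx_0/\|Tx_0\|\in S_Y$, so that $\langle g,y\rangle=1$, and define $Q:Y^{**}\to Y$ by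
\[
Q\xi=P\xi+\langle\xi-P\xi,y\rangle\,g .
\]
By \eqref{eq:L}, $\|Q\xi\|\le\|P\xi\|+\|\xi-P\xi\|=\|\xi\|$. Moreover $Q\xi=\xi$ for $\xi\in Y$, and $\langle Q\xi,y\rangle=\langle\xi,y\rangle$ for all $\xi$. Let $S_2=QS_1\in\mathcal L(C(K),Y)$. Then
\[
\|S_1\|=\langle S_1x_0,y\rangle=\langle S_2x_0,y\rangle\le\|S_2x_0\|\le\|S_2\|\le\|S_1\|,
\]
so $S_2$ attains its norm at $x_0$. Since $QT=T$, we have $\|S_2-T\|=\|Q(S_1-T)\|\le\gamma$. The hypothesis $\eta<1/4$ gives $\gamma<1$, so $S_2\ne0$. Put $S=S_2/\|S_2\|$. Then $\|S\|=\|Sx_0\|=1$ and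
\[
\|S-T\|\le\bigl|1-\|S_2\|\bigr|+\|S_2-T\|\le2\gamma=4\sqrt\eta .
\]
This proves Theorem~\ref{thm:ext}. \qed

\begin{thebibliography}{9}

\bibitem{AAGM}
Acosta, Aron, Garc\'ia and Maestre,
\emph{The Bishop--Phelps--Bollob\'as theorem for operators},
J. Funct. Anal. 254 (2008).

\bibitem{AS}
Mar\'ia D. Acosta and Maryam Soleimani-Mourchehkhorti,
\emph{Bishop-Phelps-Bollob\'as property for positive operators between classical Banach spaces},
arXiv:1905.12972 (2019).

\end{thebibliography}
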